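\title{$p$-compact groups that are not telescopes of finite groups}

\begin{abstract}
Wilkerson asked whether the classifying space of every $p$-compact group is, up to $p$-completion, a mapping telescope of classifying spaces of finite groups. We show that the answer is no. The connected $7$-compact group with Weyl group $G_{34}$ is a counterexample, and so is the connected $p$-compact group with Weyl group $G(m,r,p)$ whenever $p\ge 5$ and $3\le r\mid m\mid p-1$. These examples are also not $p$-completed classifying spaces of locally finite groups, and they remain counterexamples after taking the product with any connected $p$-compact group whose classifying space has even mod $p$ cohomology. The proof uses $p$-adic $K$-theory to show that the finite groups in a telescope realize the whole Weyl group on large finite subgroups of the torus, reduces to a finite simple group, and then goes through the classification of finite simple groups.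
\end{abstract}

\section{Introduction}

Fix a prime $p$ and let $(-)^\wedge_p$ denote Bousfield--Kan $p$-completion. A \emph{$p$-compact group}, in the sense of Dwyer and Wilkerson \cite{DW}, is a loop space $X$ with a classifying space $BX$, a pointed connected $p$-complete space with $X\simeq\Omega BX$, such that $H^*(X;\mathbb F_p)$ is finite. We call $X$ a \emph{telescope of finite groups} if there are finite groups and homomorphisms
\[
G_0\longrightarrow G_1\longrightarrow G_2\longrightarrow\cdots
\qquad\text{with}\qquad
(\operatorname{hocolim}_i BG_i)^\wedge_p\simeq BX .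
\]
The following question of Wilkerson appears in the problem session \cite{problems}.

\medskip
\noindent\textbf{Question.} Is every $p$-compact group a telescope of finite groups?
\medskip

The telescope $\operatorname{hocolim}_iBG_i$ is the classifying space of the countable locally finite group $\operatorname{colim}_iG_i$, so the question asks whether the mod $p$ homotopy type of $BX$ has a discrete model assembled from finite groups. The simplest case suggests a positive answer. Let $BX=K(\mathbb Z_p^n,2)$ be a $p$-complete torus and let $T=\mathbb Q_p^n/\mathbb Z_p^n\cong(\mathbb Z/p^\infty)^n$. The map $BT\to K(\mathbb Z_p^n,2)$ has the mod $p$ acyclic fiber $K(\mathbb Q_p^n,1)$, so $BT^\wedge_p\simeq BX$, and $T$ is the union of the finite groups $(\mathbb Z/p^i)^n$. A connected $p$-compact group has such a discrete torus $T$ and a finite Weyl group $W$ acting on it. If $p\nmid|W|$, the groups $(\mathbb Z/p^i)^n\rtimes W$ form a telescope with mod $p$ cohomology $H^*(BT;\mathbb F_p)^W$, which is the natural candidate. A result of Broto and M{\o}ller points the same way: for every $1$-connected $p$-compact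 group $X$ there are $p$-local finite groups $X(q)$, for $q$ a $p$-adic unit, whose classifying spaces $BX(q^{p^m})$, $m\in\mathbb N$, form a direct system with homotopy colimit $BX$ up to $p$-completion. A $p$-local finite group encodes conjugacy in a finite $p$-group without being required to come from a finite group, and the question is whether honest finite groups suffice.

They do not, and the failure already occurs when $p$ divides $|W|$ exactly once. Let $X_{34}$ be the connected $7$-compact group whose Weyl group is the reflection group $G_{34}$ \cite{Aguade,AGMV}.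

\begin{theorem}\label{thm:A}
There is no sequence of finite groups and homomorphisms $G_0\to G_1\to\cdots$ with $(\operatorname{hocolim}_iBG_i)^\wedge_7\simeq BX_{34}$.
\end{theorem}

For $r\mid m\mid p-1$, let $G(m,r,p)$ be the group of monomial $p\times p$ matrices over $\mathbb Z_p$ whose nonzero entries are $m$-th roots of unity with product $\pi$ satisfying $\pi^{m/r}=1$, and let $X(m,r,p)$ be the connected $p$-compact group with this Weyl group \cite{Notbohm,AGMV}.

\begin{theorem}\label{thm:B}
Let $p\ge5$ and $3\le r\mid m\mid p-1$. Then $X(m,r,p)$ is not a telescope of finite groups.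
\end{theorem}

The choice $r=m=p-1$ gives a counterexample at every prime $p\ge5$. We make no claim about $p=2,3$.

\begin{theorem}\label{thm:C}
Let $X$ be as in Theorem~\ref{thm:A} or Theorem~\ref{thm:B}.
\begin{enumerate}
\item[(i)] There is no locally finite group $G$, of any cardinality, with $BG^\wedge_p\simeq BX$.
\item[(ii)] If $Y$ is a connected $p$-compact group with $H^*(BY;\mathbb F_p)$ concentrated in even degrees, then $X\times Y$ is not a telescope of finite groups.
\end{enumerate}
\end{theorem}

The proofs use the classification of finite simple groups. The difficulty is that nothing is assumed about the groups $G_i$: a priori their Sylow $p$-subgroups need not embed in $X$, need not exhaust the torus, and need not realize the conjugacy of $X$. Section~\ref{sec:fusion} removes the kernels and produces finite groups $H_i$ whose Sylow $p$-subgroups $S_i$ lie in a maximal discrete $p$-toral subgroup $S\ge T$ of $X$. Section~\ref{sec:weyl} uses $K$-theory classes built from characters to show that for large $i$ the group $H_i$ induces exactly $W$ on $S_i\cap T$ and conjugates some element of $T$ out of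 $T$. Section~\ref{sec:simple} deduces that $H_i$ involves a simple group $L$ of small $p$-rank that contains a large homocyclic group, on which it induces a large normal subgroup of $W$ and nothing outside $W$. Sections~\ref{sec:tools}--\ref{sec:B} show that no such $L$ exists. For $G_{34}$ every candidate induces too few automorphisms; for $G(m,r,p)$ the decisive candidates induce too many. Theorems~\ref{thm:A} and~\ref{thm:B} are the case of Theorem~\ref{thm:C}(ii) in which $Y$ is trivial, so we carry the factor $Y$ along from the start; it enters in only three places. Theorem~\ref{thm:C}(i) is deduced in Section~\ref{sec:C}.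

\section{The two obstructions for $p=5$}\label{sec:example}

The smallest case of Theorem~\ref{thm:B} is $p=5$, $m=r=4$. Here $T=(\mathbb Z/5^\infty)^5$, and $W=G(4,4,5)$ consists of the monomial matrices whose entries are fourth roots of unity in $\mathbb Z_5$ with product $1$. Its order is $4^4\cdot 5!$, and a Sylow $5$-subgroup is generated by the cyclic permutation $\sigma$ of the coordinates. We test two natural candidates for a telescope. Each fails, and the two failures are the two halves of the proof.

\subsection*{The torus cannot be normal}
Let $T_i=(\mathbb Z/5^i)^5$, let $G_i=T_i\rtimes W$, with Sylow $5$-subgroup $S_i=T_i\rtimes\langle\sigma\rangle$, and let $G=T\rtimes W$ be the union. Consider the virtual character $u_0=5-\operatorname{reg}$ of $S_i$, where $\operatorname{reg}$ is the regular character of $S_i/T_i\cong\mathbb Z/5$. It is $0$ on $T_i$ and $5$ outside. As $T_i$ is normal in $G_i$, no element of $T_i$ is conjugate to an element outside $T_i$, so $u_0$ is constant on $G_i$-conjugacy classes. Such characters come from unique classes in the $5$-adic $K$-theory of $BG_i$ (Lemma~\ref{lem:stable}),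 and these assemble to a nonzero class in $K_5^0(BG)$ that vanishes on $BT$. But $K_5^0(BX)$ is detected on $BT$, because the cohomology of $BX$ is even (Lemma~\ref{lem:detect}). So there is no mod $5$ equivalence $BG\to BX$ that extends the torus $BT\to BX$. The lesson is that in any telescope some element of the torus must be conjugate to an element outside it. This is what will push the torus into a simple group.

\subsection*{A simple group has too much fusion}
Let $q=2^{5^j}$. Then $q$ has order $4$ modulo $5$, and the Sylow $5$-subgroup $C$ of $\mathbb F_{q^4}^\times$ is cyclic of order $5^c$, where $c=j+1$. Regard $\mathbb F_q^{20}$ as $(\mathbb F_{q^4})^5$. Multiplication by $\alpha\in\mathbb F_{q^4}^\times$ on one block has determinant the norm of $\alpha$ in $\mathbb F_q^\times$. Since $5\nmid q-1$, elements of $C$ have norm $1$, so $D=C^5$ lies in $SL_{20}(q)$, and so do the permutations of the blocks, the characteristic being $2$. The $5$-part of $|SL_{20}(q)|$ comes from the factors $q^d-1$ with $d=4,8,12,16,20$ and equals $5^{5c+1}$. Thus $D\rtimes\langle\sigma\rangle$ is a Sylow $5$-subgroup, of the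 same shape as $S_c$.

This group passes the first test. An element $\zeta\in C$ of order $5$ has the eigenvalues $\zeta,\zeta^q,\zeta^{q^2},\zeta^{q^3}$ on its block, that is, each primitive fifth root of unity once. So $t=(\zeta,\zeta,\zeta,\zeta,1)\in D$ has every fifth root of unity as an eigenvalue of multiplicity $4$, and so does $\sigma$. Hence $t$ and $\sigma$ are conjugate in $GL_{20}(q)$, and also in $SL_{20}(q)$, since the norm is onto and multiplications on a block centralize $t$.

It fails a second test. The Frobenius $x\mapsto x^q$ of the first block, extended by the identity and corrected by a multiplication to have determinant $1$, normalizes $D$ and acts on it as $\operatorname{diag}(q,1,1,1,1)$. On $C\cong\mathbb Z/5^c$ the number $q$ is a primitive fourth root of unity, so this automorphism lies in $G(4,1,5)$ and not in $G(4,4,5)$. The group $SL_{20}(q)$ induces all of $G(4,1,5)$ on $D$, while a group mapping to $X(4,4,5)$ may induce only $G(4,4,5)$. Section~\ref{sec:B} shows that a classical group that induces enough of $G(m,r,p)$ always has this block structure and always contains such an extra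 automorphism or, for orthogonal groups, its square. The hypothesis $r\ge3$ says exactly that the square is still excluded.

\section{Fusion in $p$-compact groups, and the hypotheses}\label{sec:background}

\subsection*{Groups}
For an abelian group $B$ let $B[p^k]=\{b: b^{p^k}=1\}$. The \emph{$p$-rank} of a group is the largest rank of an elementary abelian $p$-subgroup. For $B\le H$ put $\operatorname{Aut}_H(B)=N_H(B)/C_H(B)\le\operatorname{Aut}(B)$, and write $c_g(x)=gxg^{-1}$. A \emph{section} of a group is a quotient of a subgroup. The \emph{Frattini argument} says that if $C\trianglelefteq N$ are finite groups and $P$ is a Sylow $p$-subgroup of $C$, then $N=C\,N_N(P)$. A \emph{discrete $p$-toral group} is a group $S$ with a normal subgroup $T\cong(\mathbb Z/p^\infty)^n$ such that $S/T$ is a finite $p$-group. Every subgroup of $(\mathbb Z/p^\infty)^n$ is the direct sum of a finite group and a divisible group $(\mathbb Z/p^\infty)^{n'}$, and $n'=n$ only for the whole group. We write $T$ additively when we treat it as a module.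

\subsection*{Fusion systems}
A \emph{fusion system} $\mathcal F$ over a discrete $p$-toral group $S$ is a category whose objects are the subgroups of $S$ and whose morphisms are injective homomorphisms, such that all maps induced by conjugation in $S$ are morphisms and every morphism is an isomorphism of $\mathcal F$ followed by an inclusion. Subgroups or elements are \emph{$\mathcal F$-conjugate} if an isomorphism of $\mathcal F$ carries one to the other. A subgroup $P$ is \emph{fully centralized} if $C_S(P)$ is as large as possible among the $\mathcal F$-conjugates of $P$, size being measured first by the rank of the divisible part and then by its index. Every conjugacy class contains such a member. Of the axioms for a \emph{saturated} fusion system \cite{BLO} we use only this consequence: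
\begin{enumerate}
\item[(Ext)] if $\varphi\in\operatorname{Hom}_{\mathcal F}(P,S)$ and $\varphi(P)$ is fully centralized, then $\varphi$ extends to a morphism $PC_S(P)\to S$ of $\mathcal F$.
\end{enumerate}
If $H$ is a finite group with Sylow $p$-subgroup $R$, then $\mathcal F_R(H)$ is the fusion system over $R$ whose morphisms are the maps induced by conjugation in $H$. Here (Ext) is Sylow's theorem. Conjugating $Q$ together with a Sylow $p$-subgroup of $C_H(Q)$ into $R$ shows that $Q'$ is fully centralized if and only if $C_R(Q')$ is Sylow in $C_H(Q')$. If $Q'=hQh^{-1}$ has this property, some $c\in C_H(Q')$ conjugates $hC_R(Q)h^{-1}$ into $C_R(Q')$, and $c_{ch}$ is the extension.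

\subsection*{Connected $p$-compact groups}
Let $X$ be a connected $p$-compact group with discrete maximal torus $T\cong(\mathbb Z/p^\infty)^n$ and Weyl group $W$. We use the following facts from \cite{DW} and \cite[Theorems 6.3 and 10.7]{BLO}. Since $BX$ is simply connected, free and pointed homotopy classes of maps to $BX$ agree.
\begin{enumerate}
\item[(F1)] There are a discrete $p$-toral group $S\trianglerighteq T$ with $S/T$ finite, a map $f\colon BS\to BX$, and a saturated fusion system $\mathcal F$ over $S$ in which $\operatorname{Hom}_{\mathcal F}(P,Q)$ is the set of injective $\varphi\colon P\to Q$ with $f|_{BQ}\circ B\varphi\simeq f|_{BP}$. For a finite $p$-group $Q$, every map $BQ\to BX$ is homotopic to $f\circ B\rho$ for some $\rho\in\operatorname{Hom}(Q,S)$, and $f\circ B\rho\simeq f\circ B\rho'$ if and only if $\rho'=\chi\rho$ for some $\chi\in\operatorname{Iso}_{\mathcal F}(\rho(Q),\rho'(Q))$.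
\item[(F2)] $\operatorname{Aut}_{\mathcal F}(T)=W$ is finite and acts faithfully on $T$; the group $S/T$ maps isomorphically onto a Sylow $p$-subgroup of $W$, so $C_S(T)=T$; and restriction gives $H^*(BX;\mathbb Z_p)\otimes\mathbb Q\cong(H^*(BT;\mathbb Z_p)\otimes\mathbb Q)^W$.
\end{enumerate}
The ring $H^*(BT;\mathbb Z_p)$ is polynomial on $n$ classes of degree $2$, since $BT\to K(\mathbb Z_p^n,2)\leftarrow K(\mathbb Z^n,2)$ are mod $p$ equivalences (see Lemma~\ref{lem:modp}). Also $H^*(BX;\mathbb F_p)$ is of finite type: in the Serre spectral sequence of $X\to *\to BX$ the group $H_c(BX;\mathbb F_p)$ must be killed by differentials whose targets are finite by induction on $c$.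

\begin{lemma}\label{lem:F3}
Every $\mathcal F$-morphism $\varphi\colon B\to T$ with $B\le T$ is the restriction of an element of $W$.
\end{lemma}

\begin{proof}
Choose an $\mathcal F$-isomorphism $\psi\colon\varphi(B)\to B'$ with $B'$ fully centralized. By (Ext), $\psi$ and $\psi\varphi$ extend to $C_S(\varphi(B))\ge T$ and $C_S(B)\ge T$. The image of a monomorphism $T\to S$ is divisible, so it lies in $T$, and it has rank $n$, so it is $T$. Hence $\psi=\beta|_{\varphi(B)}$ and $\psi\varphi=\alpha|_B$ with $\alpha,\beta\in W$, and $\varphi=\beta^{-1}\alpha|_B$.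
\end{proof}

Put $V=T[p]\cong\mathbb F_p^n$. For $p$ odd the kernel of $\operatorname{Aut}(T)=GL_n(\mathbb Z_p)\to GL_n(\mathbb F_p)$ is torsion free, so
\begin{equation}\label{eq:faithful}
W \text{ acts faithfully on } V,\qquad\text{and}\qquad C_S(V)=T .
\end{equation}

\subsection*{The hypotheses}
Let $T^w$ be the group of fixed points of $w\in W$. The reduction to simple groups works for every $X$ with the following properties.
\begin{enumerate}
\item[(H1)] $p\ge5$, and $H^*(BX;\mathbb F_p)$ is concentrated in even degrees.
\item[(H2)] $p$ divides $|W|$ exactly once; so $|S:T|=p$ by (F2).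
\item[(H3)] $n\ge3$, and $T^w$ has $p$-rank at most $1$ for every $w\in W$ of order $p$.
\item[(H4)] $W$ acts irreducibly on $V$.
\end{enumerate}
Evenness makes $K$-theory detected on the torus. Hypothesis (H2) leaves no subgroups between $T$ and $S$. Hypothesis (H4) is used only in Section~\ref{sec:simple}. Hypothesis (H3) lets one recognize subgroups of the torus by their rank:

\begin{lemma}\label{lem:rank}
Assume \textup{(H2)} and \textup{(H3)}. An abelian subgroup $B$ of $S$ that is not contained in $T$ has $p$-rank at most $2$. In particular $S$ has $p$-rank $n$.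
\end{lemma}

\begin{proof}
An element $x\in B\smallsetminus T$ induces on $T$ an element $w\in W$ of order $p$. Then $B\cap T\le T^w$ has $p$-rank at most $1$, and $|B:B\cap T|=p$.
\end{proof}

\subsection*{The group $X_{34}$}
Here $p=7$, $n=6$, and $H^*(BX_{34};\mathbb F_7)$ is polynomial on generators of degrees $12,24,36,48,60,84$ \cite{Aguade,AGMV}, which gives (H1). We use these facts on $W=G_{34}$ (Shephard--Todd; see \cite{LT}): $|W|=2^9\cdot3^7\cdot5\cdot7$, which gives (H2); $Z(W)$ is cyclic of order $6$ and consists of scalars; $W$ is generated by one conjugacy class of reflections, of order $2$; and $W/Z(W)$ has a normal subgroup $J\cong PSU_4(3)$ of index $2$, a simple group of order $2^7\cdot3^6\cdot5\cdot7$.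

For (H3), let $w\in W$ have order $7$ and write $T=\Lambda_0\otimes\mathbb Q/\mathbb Z$ with $\Lambda_0\cong\mathbb Z_7^6$. The cyclotomic polynomial $\Phi_7$ is irreducible of degree $6$ over $\mathbb Q_7$ and divides the minimal polynomial of $w$. So $\Lambda_0$ is a torsion-free module of rank one over the discrete valuation ring $\mathbb Z_7[\zeta_7]$, and
\begin{equation}\label{eq:cyclotomic}
T\cong\mathbb Q_7(\zeta_7)/\mathbb Z_7[\zeta_7]\quad\text{with $w$ acting as }\zeta_7 .
\end{equation}
Since $1-\zeta_7$ has norm $7$, we get $|T^w|=7$.

For (H4), let $0\ne V'<V$ be $W$-invariant and let $s$ be a reflection. By \eqref{eq:faithful}, $(s-1)V$ is a line. If the line lies in $V'$, then $s$ acts trivially on $V/V'$; otherwise $(s-1)V'\le V'\cap(s-1)V=0$ and $s$ acts trivially on $V'$. The reflections are conjugate, so the same alternative holds for all of them, and they generate $W$. Thus $W$ acts trivially on $V'$ or on $V/V'$, which is impossible because $-1\in Z(W)$.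

\subsection*{The groups $X(m,r,p)$}
Let $p\ge5$ and $3\le r\mid m\mid p-1$. Here $n=p$, the group $W=G(m,r,p)$ acts on $T=(\mathbb Z/p^\infty)^p$ by its matrices, and $H^*(BX;\mathbb F_p)$ is polynomial on generators of even degree \cite{Notbohm,AGMV}, which gives (H1). The order $|W|=m^pp!/r$ gives (H2). Note that $W$ contains all permutation matrices and is normal in $G(m,1,p)$.

For (H3), let $w\in W$ have order $p$. Diagonal elements have order prime to $p$, so $w$ lies over a $p$-cycle. The vectors $e_1,we_1,\dots,w^{p-1}e_1$ are multiples of the $p$ standard basis vectors by $m$-th roots of unity, and $w$ permutes them cyclically. So a diagonal matrix in $G(m,1,p)$ conjugates $w$ to a cyclic permutation matrix, whose fixed points $(t,\dots,t)$ form a copy of $\mathbb Z/p^\infty$.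

For (H4), fix $a\in\mathbb Z_p^\times$ of order $m\ge3$, and for $i\ne j$ let $d_{ij}\in W$ be the diagonal matrix with $a$ in position $i$, $a^{-1}$ in position $j$ and $1$ elsewhere. Reduction modulo $p$ is injective on $(p-1)$-st roots of unity, so $a-a^{-1}$ is a unit. Hence the diagonal subgroup of $W$, of order prime to $p$, acts on the coordinate lines of $V$ by distinct characters. An invariant subspace is therefore a sum of coordinate lines, and $W$ permutes these transitively.

\section{$K$-theory of classifying spaces}\label{sec:K}

The proof must transfer information in both directions between $BX$ and the finite groups. Complex $K$-theory suits this because on a finite $p$-group its classes are functions on group elements, so that conjugacy of single elements can be read off. Let $K_p$ be $p$-complete complex $K$-theory.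

\begin{lemma}\label{lem:modp}
A map of bounded below spectra that is an isomorphism on $H_*(-;\mathbb F_p)$ is an isomorphism on $K_p^*$ and on $H^*(-;\mathbb Z_p)$. In particular this holds for a mod $p$ equivalence of spaces.
\end{lemma}

\begin{proof}
The cofiber $C$ is bounded below and $H\mathbb Z\wedge C/p\simeq H\mathbb F_p\wedge C\simeq *$, so $C/p\simeq *$ by the Hurewicz theorem; that is, $p\colon C\to C$ is an equivalence. For $E=K_p$ or $H\mathbb Z_p$ this gives $(E/p^j)^*(C)=0$ for all $j$, and $E=\operatorname{holim}_jE/p^j$, so $E^*(C)=0$.
\end{proof}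

For a finite $p$-group $Q$, Atiyah's theorem gives $K_p^0(BQ)=\mathbb Z_p\otimes R(Q)$ and $K_p^1(BQ)=0$, where $R(Q)$ is the complex representation ring; transfers correspond to induction. Let $\mu_{p^\infty}\subset\mathbb C^\times$ be the group of $p$-power roots of unity. An element of $\mathbb Z_p\otimes R(Q)$ has a character with values in $\mathcal O=\mathbb Z_p\otimes\mathbb Z[\mu_{p^\infty}]=\bigcup_k\mathbb Z_p[\zeta_{p^k}]$, a local domain whose maximal ideal $\mathfrak p$ contains $\zeta-1$ for all $\zeta\in\mu_{p^\infty}$. By the orthogonality relations an element is determined by its character.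

\begin{lemma}\label{lem:stable}
Let $G$ be a finite group with Sylow $p$-subgroup $P$. Then $K_p^*(BG)\to K_p^*(BP)$ is injective, so $K_p^1(BG)=0$. If the character of $z\in\mathbb Z_p\otimes R(P)$ takes equal values on $G$-conjugate elements of $P$, then $z$ lies in the image.
\end{lemma}

\begin{proof}
The composite $\Sigma^\infty BG_+\xrightarrow{\mathrm{tr}}\Sigma^\infty BP_+\to\Sigma^\infty BG_+$ is multiplication by $|G:P|$ on mod $p$ homology. By Lemma~\ref{lem:modp}, $\mathrm{tr}\circ\mathrm{res}$ is an automorphism of $K_p^*(BG)$, which gives injectivity.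

Call $z$ \emph{stable} if it has the stated property. For stable $z$ the conjugate of $z$ by $g$ agrees with $z$ on $P\cap gPg^{-1}$, so the double coset formula and Frobenius reciprocity give
\[
\mathrm{res}\,\mathrm{tr}(z)=\sum_{PgP}\operatorname{Ind}_{P\cap gPg^{-1}}^P\bigl(z|_{P\cap gPg^{-1}}\bigr)=\mathfrak m z,
\]
where $\mathfrak m$ is the permutation character of $P$ on $G/P$. It is stable, and $\mathfrak m(1)=|G:P|$ is prime to $p$. We claim that $\mathfrak m$ is a unit. Characters embed $\mathbb Z_p\otimes R(P)$ in $\prod_{g\in P}\mathcal O$, which is integral over it, so each maximal ideal has the form $\{z':z'(g)\in\mathfrak p\}$ for some $g$. As $z'(g)\equiv z'(1)$ modulo $\mathfrak p$, the only maximal ideal is $\{z':z'(1)\in p\mathbb Z_p\}$, and it does not contain $\mathfrak m$. Now $\mathfrak m^{-1}z$ is stable and $z=\mathrm{res}\,\mathrm{tr}(\mathfrak m^{-1}z)$.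
\end{proof}

If a group $G$ is the union of finite subgroups $G_0\le G_1\le\cdots$, then $BG\simeq\operatorname{hocolim}BG_i$, and since $K_p^{-1}(BG_i)=0$ the Milnor sequence gives
\begin{equation}\label{eq:milnor}
K_p^0(BG)=\lim_iK_p^0(BG_i).
\end{equation}

\begin{lemma}\label{lem:detect}
Let $X$ and $Y$ be connected $p$-compact groups with discrete maximal tori $T$ and $T_Y$, and suppose that $H^*(BX;\mathbb F_p)$ and $H^*(BY;\mathbb F_p)$ are concentrated in even degrees. Then $K_p^0(BX\times BY)\to K_p^0(BT\times BT_Y)$ is injective.
\end{lemma}

\begin{proof}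
Let $B$ be a space whose mod $p$ cohomology is even and of finite type. By induction on $j$ the groups $H^*(B;\mathbb Z/p^j)$ are finite in each degree and vanish in odd degrees, so $H^*(B;\mathbb Z_p)=\lim_jH^*(B;\mathbb Z/p^j)$ vanishes in odd degrees. The coefficient sequence $\mathbb Z_p\xrightarrow{p}\mathbb Z_p\to\mathbb F_p$ then shows that $H^*(B;\mathbb Z_p)$ is torsion free with reduction $H^*(B;\mathbb F_p)$, hence finitely generated and free over $\mathbb Z_p$ in each degree. This applies to $BX$, $BY$, $BT$, $BT_Y$ and their products. By Nakayama's lemma the cross product $H^*(BX;\mathbb Z_p)\otimes_{\mathbb Z_p}H^*(BY;\mathbb Z_p)\to H^*(BX\times BY;\mathbb Z_p)$ is an isomorphism, and likewise for the tori. With (F2) for $X$ and $Y$ and torsion freeness, restriction $H^{*}(BX\times BY;\mathbb Z_p)\to H^{*}(BT\times BT_Y;\mathbb Z_p)$ is injective.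

Let $P_{2j}$ be the Postnikov sections of the connective cover of $K_p$; the fiber of $P_{2j}\to P_{2j-2}$ is $\Sigma^{2j}H\mathbb Z_p$, and $P_{-2}=*$. For $B$ as above, $P_{2j}^{-1}(B)=0$ by induction on $j$, since it is built from odd cohomology groups. Hence $K_p^0(B)=\lim_jP_{2j}^0(B)$, and
\[
0\to H^{2j}(B;\mathbb Z_p)\to P_{2j}^0(B)\to P_{2j-2}^0(B)
\]
is exact. Given $0\ne\xi\in K_p^0(BX\times BY)$, take the least $j$ such that the image of $\xi$ in $P^0_{2j}(BX\times BY)$ is nonzero. This image comes from a nonzero class in $H^{2j}(BX\times BY;\mathbb Z_p)$. The class remains nonzero on $BT\times BT_Y$, and so does its image in $P^0_{2j}(BT\times BT_Y)$. Thus $\xi$ restricts nontrivially.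
\end{proof}

\section{From a telescope to fusion systems of finite groups}\label{sec:fusion}

\noindent\textbf{Standing assumptions for Sections~\ref{sec:fusion}--\ref{sec:simple}.} $X$ satisfies (H1)--(H4), with data $T,S,f,\mathcal F,W$ as in (F1) and (F2); $Y$ is a connected $p$-compact group with even mod $p$ cohomology of $BY$ and data $T_Y,S_Y,f_Y$; and $(\operatorname{hocolim}BG_i)^\wedge_p\simeq BX\times BY$. For Theorems~\ref{thm:A} and~\ref{thm:B} take $Y$ trivial and ignore the hats below.

\medskip
Let $G=\operatorname{colim}G_i$, so that $\operatorname{hocolim}BG_i\simeq BG$. Replacing $G_i$ by its image, we may assume $G_0\le G_1\le\cdots$ and $G=\bigcup G_i$. A space is $p$-good, meaning that the map to its $p$-completion is a mod $p$ equivalence, if and only if its $p$-completion is $p$-complete (Bousfield--Kan, I.5.2). So completion gives a mod $p$ equivalence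
\[
\hat\eta=(\eta,\eta_Y)\colon BG\to BX\times BY .
\]
Choose Sylow $p$-subgroups $P_i\le G_i$ with $P_i\le P_{i+1}$ and put $P=\bigcup P_i$. By (F1) each $\eta|_{BP_i}$ comes from a homomorphism; the first point is to choose these compatibly.

\begin{lemma}\label{lem:rho}
There is a homomorphism $\rho\colon P\to S$ with $f\circ B(\rho|_{P_i})\simeq\eta|_{BP_i}$ for all $i$.
\end{lemma}

\begin{proof}
Let $\mathcal R_i$ be the set of $\rho\colon P_i\to S$ with $f\circ B\rho\simeq\eta|_{BP_i}$. It is nonempty by (F1), and $S$ acts on it by conjugation. We claim that there are finitely many orbits. There are finitely many homomorphisms $P_i\to S/T$. If $\rho_0$ lifts one of them, the other lifts are $g\mapsto z(g)\rho_0(g)$ with $z$ a $1$-cocycle $P_i\to T$, and conjugation by $T$ changes $z$ by a coboundary. So it suffices that $H^1(P_i;T)=Z^1/B^1$ is finite. Now $Z^1$ is a subgroup of $T^{|P_i|}$, hence the sum of a divisible and a finite group, and $B^1\ge|P_i|Z^1$ because $|P_i|$ annihilates $H^1$. This proves the claim.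

An inverse limit of nonempty finite sets is nonempty, so there are $\rho_i\in\mathcal R_i$ with $\rho_{i+1}|_{P_i}$ conjugate to $\rho_i$ in $S$. Conjugating $\rho_1,\rho_2,\dots$ in turn, we arrange $\rho_{i+1}|_{P_i}=\rho_i$.
\end{proof}

The proof used only (F1), so it gives $\rho_Y\colon P\to S_Y$ for $\eta_Y$ as well. Put $\hat\rho=(\rho,\rho_Y)$ and $\hat f=f\times f_Y$; then $\hat f\circ B(\hat\rho|_{P_i})\simeq\hat\eta|_{BP_i}$. Let $\operatorname{pr}\colon S\times S_Y\to S$ be the projection, and set
\[
K_i=\ker(\rho|_{P_i}),\qquad S_i=\rho(P_i),\qquad S'=\textstyle\bigcup_iS_i,\qquad\hat S_i=\hat\rho(P_i).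
\]
A subgroup $K\le P_i$ is \emph{strongly closed} in $P_i$ with respect to $G_i$ if every element of $P_i$ that is $G_i$-conjugate to an element of $K$ lies in $K$.

\begin{lemma}\label{lem:chi}
If $Q\le P_i$, $g\in G_i$ and $gQg^{-1}\le P_i$, then $\rho(x)\mapsto\rho(gxg^{-1})$ is a well-defined isomorphism $\chi_g\colon\rho(Q)\to\rho(gQg^{-1})$ in $\mathcal F$. In particular $K_i$ is strongly closed in $P_i$ with respect to $G_i$.
\end{lemma}

\begin{proof}
The map $Bc_g$ is freely homotopic to the identity of $BG_i$, so $f\circ B(\rho c_g|_Q)\simeq f\circ B(\rho|_Q)$, and (F1) gives $\chi_g$. For the last claim take $Q=\langle x\rangle$ with $x\in K_i$.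
\end{proof}

The kernel $K_i$ need not be normal in $G_i$, so we cannot divide $G_i$ by it. Instead let $H_i=N_{G_i}(K_i)/K_i$. As $K_i\trianglelefteq P_i$, the group $P_i/K_i$ is a Sylow $p$-subgroup of $H_i$, which we identify with $S_i$ by $\rho$. Put $\mathcal E_i=\mathcal F_{S_i}(H_i)$. Every morphism of $\mathcal E_i$ is, up to an inclusion, of the form $\chi_g$ with $K_i\le Q$ and $g\in N_{G_i}(K_i)$, so $\mathcal E_i\subseteq\mathcal F$. The next lemma shows that passing to the normalizer loses no fusion. It rests on Alperin's fusion theorem: if $P$ is Sylow in $G$, $Q\le P$ and $gQg^{-1}\le P$, then $c_g|_Q$ is a composite of restrictions of maps $c_{g_j}$ with $g_j\in N_G(R_j)$, where $R_j\le P$ contains the conjugate of $Q$ reached so far and $N_P(R_j)$ is Sylow in $N_G(R_j)$.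

\begin{lemma}\label{lem:quotient}
In Lemma~\ref{lem:chi}, $\chi_g$ is a morphism of $\mathcal E_i$. Consequently $\mathcal E_i\subseteq\mathcal E_{i+1}$.
\end{lemma}

\begin{proof}
Within this proof write $G,P,K$ for $G_i,P_i,K_i$, and use downward induction on $|Q|$. The map $\chi_g$ depends only on $c_g|_Q$ and is compatible with composition and restriction. By Alperin's theorem and the inductive hypothesis it suffices to treat $Q=R$ with $N_P(R)$ Sylow in $N_G(R)$ and $g\in N_G(R)$.

If $K\le R$, then $gKg^{-1}\le P$, so $gKg^{-1}=K$ by strong closure, and $\chi_g$ is conjugation by $gK\in H_i$. This covers $R=P$.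

Suppose $K\not\le R$. Then $R<RK$, so $R<N_{RK}(R)=RN_K(R)$. By strong closure $N_G(R)$ normalizes $R\cap K$; let $C\trianglelefteq N_G(R)$ be the kernel of its action on $R/(R\cap K)$. Since $[N_K(R),R]\le R\cap K$, we have $N_K(R)\le C$. The group $P_C=N_P(R)\cap C$ is Sylow in $C$ and contains $N_K(R)$. By the Frattini argument $g=ch$ with $c\in C$ and $h\in N_G(R)\cap N_G(P_C)$. Then $h$ normalizes $RP_C$, and $R<RP_C\le P$, so by induction $\chi_h$ is a morphism of $\mathcal E_i$ on $\rho(RP_C)$, hence on $\rho(R)$. Also $\chi_c$ is the identity of $\rho(R)\cong R/(R\cap K)$. So $\chi_g=\chi_h|_{\rho(R)}$ lies in $\mathcal E_i$.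

For the last statement, a morphism $\chi_g$ of $\mathcal E_i$ has $g\in G_{i+1}$ and $Q\le P_{i+1}$.
\end{proof}

So far only the map $\eta$ was used. That $\hat\eta$ is a mod $p$ equivalence enters through the next two lemmas.

\begin{lemma}\label{lem:torus}
$T\times T_Y\le\hat\rho(P)$. In particular $T\le S'$.
\end{lemma}

\begin{proof}
Write $H^*$ for cohomology with coefficients in $\mathbb Z_p$. The groups $H^j(BG_i)$ are finite for $j>0$ and constant for $j=0$, so $\lim^1$ vanishes and $H^j(BX\times BY)\cong H^j(BG)=\lim_iH^j(BG_i)$. By transfer this embeds in $\lim_iH^j(BP_i)$. Each map $\hat\eta|_{BP_i}$ factors up to homotopy through $\hat f|_{B\hat\rho(P)}$, so $H^*(BX\times BY)\to H^*(B\hat\rho(P))$ is injective. Let $T'$ be the divisible part of $\hat\rho(P)\cap(T\times T_Y)$, of rank $n'$. It has finite index in $\hat\rho(P)$, so by transfer $H^*(B\hat\rho(P))\otimes\mathbb Q$ embeds in $H^*(BT')\otimes\mathbb Q$, a polynomial ring in $n'$ variables over $\mathbb Q_p$. A polynomial ring is integral over the invariants of a finite group, so by (F2) the rings $H^*(BX)\otimes\mathbb Q$ and $H^*(BY)\otimes\mathbb Q$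 contain $n$ and $n_Y=\operatorname{rank}T_Y$ algebraically independent elements. Together these are algebraically independent in $H^*(BX\times BY)\otimes\mathbb Q$, as one sees on $BT\times BT_Y$. Hence $n'\ge n+n_Y$ and $T'=T\times T_Y$.
\end{proof}

\begin{lemma}\label{lem:extend}
Let $u\colon S'\to\mathbb C$ be a function such that for all large $i$ the restriction $u|_{S_i}$ is a virtual character that is constant on $\mathcal E_i$-conjugacy classes of elements. Then there is $\xi\in K_p^0(BX\times BY)$ with $\hat f^*\xi|_{B\hat S_i}=u\circ\operatorname{pr}|_{\hat S_i}$ for all large $i$. Moreover $u|_T$ is $W$-invariant.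
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:quotient}, $u\circ\rho|_{P_i}\in R(P_i)$ is constant on $G_i$-classes. By Lemma~\ref{lem:stable} it is the restriction of a unique $\xi_i\in K_p^0(BG_i)$, and by uniqueness $\xi_{i+1}|_{BG_i}=\xi_i$. By \eqref{eq:milnor} and Lemma~\ref{lem:modp} there is $\xi$ with $\hat\eta^*\xi|_{BG_i}=\xi_i$. Both $\hat f^*\xi|_{B\hat S_i}$ and $u\circ\operatorname{pr}|_{\hat S_i}$ pull back to $u\circ\rho|_{P_i}$ under the surjection $\hat\rho\colon P_i\to\hat S_i$, so their characters agree.

Let $w\in W$ and $B=T[p^k]$. By Lemma~\ref{lem:torus}, $B\times1\le\hat S_i$ for large $i$, so $u|_B$ is the restriction of $\xi$ along $(f|_{BB},*)$. Since $f|_{BT}\circ Bw\simeq f|_{BT}$, we get $u\circ w|_B=u|_B$.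
\end{proof}

Lemma~\ref{lem:extend} is the lever: a function that respects the fusion of the finite groups automatically respects the action of $W$.

\section{The finite groups realize $W$ and move the torus}\label{sec:weyl}

Put $A_i=S_i\cap T\trianglelefteq S_i$. By Lemma~\ref{lem:torus}, $\bigcup A_i=T$, and after discarding finitely many terms $V\le A_i$ for all $i$. Let
\[
W_i=\{w\in W: wA_i=A_i,\ w|_{A_i}\in\operatorname{Aut}_{\mathcal E_i}(A_i)\}.
\]
Restriction $W_i\to\operatorname{Aut}_{\mathcal E_i}(A_i)$ is onto by Lemma~\ref{lem:F3} and injective by \eqref{eq:faithful}. We want $W_i=W$ for large $i$, and we shall get it by applying Lemma~\ref{lem:extend} to an orbit sum of characters of $T$. The obstacle is that two elements of $A_i$ may be $\mathcal E_i$-conjugate through an element outside the torus without being $W_i$-conjugate. Such elements lie in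
\[
T_{\mathrm{out}}=\{t\in T: t\text{ is $\mathcal F$-conjugate to an element of }S\smallsetminus T\}.
\]

\begin{lemma}\label{lem:Wi}
\begin{enumerate}
\item[(a)] If $V\le B\le A_i$ and $\varphi\in\operatorname{Hom}_{\mathcal E_i}(B,S_i)$, then $\varphi=w|_B$ for some $w\in W_i$.
\item[(b)] $W_i\le W_{i+1}$.
\item[(c)] If $x,y\in A_i$ are $\mathcal E_i$-conjugate, then $y=w(x)$ for some $w\in W_i$, or $x,y\in T_{\mathrm{out}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The group $\varphi(B)$ is abelian of $p$-rank $n\ge3$, so $\varphi(B)\le A_i$ by Lemma~\ref{lem:rank}, and then $\varphi(V)=V$. Thus every $\mathcal E_i$-conjugate $B'$ of $B$ satisfies $V\le B'\le A_i$, and $C_{S_i}(B')=A_i$ by \eqref{eq:faithful}. All conjugates are therefore fully centralized in $\mathcal E_i$, and by (Ext) $\varphi$ extends to $A_i$. By the first sentence, applied to $A_i$, the extension is an automorphism of $A_i$.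

(b) For $w\in W_i$, the map $w|_{A_i}$ lies in $\mathcal E_{i+1}$ by Lemma~\ref{lem:quotient}. By (a) it equals $w'|_{A_i}$ with $w'\in W_{i+1}$, and $w=w'$ by \eqref{eq:faithful}.

(c) Let $z$ be an $\mathcal E_i$-conjugate of $x$ and $y$ with $\langle z\rangle$ fully centralized in $\mathcal E_i$. If $z\notin A_i$, then $z\notin T$ and $x,y\in T_{\mathrm{out}}$. If $z\in A_i$, we use (Ext): the morphisms $x\mapsto z$ and $y\mapsto z$ extend to $C_{S_i}(x)\ge A_i$ and $C_{S_i}(y)\ge A_i$, and on $A_i$ they are given by $w_1,w_2\in W_i$ by (a). So $y=w_2^{-1}w_1(x)$.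
\end{proof}

Let $W_\infty=\bigcup W_i$; it equals $W_i$ for large $i$. We remove the obstacle by multiplying with a function that vanishes on $T_{\mathrm{out}}$ and can be cancelled afterward. Let $\Lambda=\operatorname{Hom}(T,\mu_{p^\infty})\cong\mathbb Z_p^n$, written multiplicatively. The group ring $\mathbb Z[\Lambda]$ of this torsion-free abelian group is a domain, and it embeds in the ring of functions $T\to\mathbb C$ by linear independence of characters. Its elements restrict to virtual characters of each $A_i$.

\begin{lemma}\label{lem:g0}
There is a nonzero $W$-invariant element $g_0\in\mathbb Z[\Lambda]$ that vanishes on $T_{\mathrm{out}}$.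
\end{lemma}

\begin{proof}
Let $t\in T_{\mathrm{out}}$ be $\mathcal F$-conjugate to $s\in S\smallsetminus T$, and let $w\in W$, of order $p$, be induced by $s$. Then $s^p\in T^w$, and an $\mathcal F$-morphism sends $t^p$ to $s^p$. By Lemma~\ref{lem:F3}, $s^p=v(t^p)$ for some $v\in W$, so $t^p$ is fixed by the element $v^{-1}wv$ of order $p$. For each $w\in W$ of order $p$ choose $\lambda_w\in\Lambda$ with $\lambda_w\ne\lambda_w\circ w$; this is possible because characters separate the points of $T$. Then $\mu_w=\lambda_w\cdot(\lambda_w\circ w)^{-1}\ne1$ is trivial on $T^w$, so $\mu_w^p-1$ is nonzero and vanishes at every $t$ with $t^p\in T^w$. The product $h=\prod_w(\mu_w^p-1)$ is nonzero and vanishes on $T_{\mathrm{out}}$. Take $g_0=\prod_{v\in W}h\circ v$.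
\end{proof}

\begin{proposition}\label{prop:weyl}
We have $S'=S$ and $W_\infty=W$, and for all large $i$ some $x\in S_i\smallsetminus A_i$ is $\mathcal E_i$-conjugate to some $y\in A_i$.
\end{proposition}

\begin{proof}
\emph{Step 1: $W_\infty=W$.} For $1\neq w\in W$ the fixed characters span a proper subspace of $\Lambda\otimes\mathbb Q$, and a vector space over an infinite field is not a finite union of proper subspaces. So some $\lambda\in\Lambda$ has trivial stabilizer in $W$. Put $\Sigma=\sum_{w\in W_\infty}\lambda\circ w$ and $g=g_0\Sigma$. Then $g$ is $W_\infty$-invariant and vanishes on $T_{\mathrm{out}}$.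

Since $T\le S'$ and $|S:T|=p$, either $S'=T$ or $S'=S$. If $S'=T$, put $u=g$. If $S'=S$, then for large $i$ there is $s\in S_i\smallsetminus A_i$. The element of $W$ that it induces lies in $W_i$ and generates the image of $S/T$, so $g$ is invariant under $S$. In this case let $u=pg$ on $T$ and $u=0$ on $S\smallsetminus T$; then $u|_{S_i}=\operatorname{Ind}_{A_i}^{S_i}(g|_{A_i})$, because $|S_i:A_i|=p$. In both cases $u|_{S_i}$ is a virtual character for large $i$. Let $x,y\in S_i$ be $\mathcal E_i$-conjugate. If both lie in $A_i$, then $u(x)=u(y)$ by Lemma~\ref{lem:Wi}(c). If neither does, $u(x)=u(y)=0$. If only $y$ does, then $y\in T_{\mathrm{out}}$, and again both values are $0$.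

By Lemma~\ref{lem:extend}, $g$ is $W$-invariant. For $v\in W$ this gives $g_0\cdot(\Sigma-\Sigma\circ v)=0$ in the domain $\mathbb Z[\Lambda]$, so $\Sigma\circ v=\Sigma$. Then $\lambda\circ v=\lambda\circ w$ for some $w\in W_\infty$, and $v=w$.

\emph{Step 2: $S'=S$.} If $S'=T$, then $A_i=S_i$ is an abelian Sylow $p$-subgroup of $H_i$, so $W_i\cong\operatorname{Aut}_{H_i}(A_i)$ has order prime to $p$. This contradicts Step~1 and (H2).

\emph{Step 3.} This is the first argument of Section~\ref{sec:example}. A pair $x,y$ that works for $i$ works for $i+1$, by Lemma~\ref{lem:quotient}. So suppose there is no such pair for any $i$. Let $u_0$ be $0$ on $T$ and $p$ on $S\smallsetminus T$. For large $i$, $u_0|_{S_i}=p-\operatorname{reg}_{S_i/A_i}$ is a nonzero virtual character, and it is constant on $\mathcal E_i$-classes. Let $\xi$ be given by Lemma~\ref{lem:extend}. It restricts to $0$ on the finite groups $\hat S_i\cap(T\times T_Y)$, whose union is $T\times T_Y$ by Lemma~\ref{lem:torus}. By \eqref{eq:milnor} its restriction to $BT\times BT_Y$ is $0$, and $\xi=0$ by Lemma~\ref{lem:detect}. Then $u_0\circ\operatorname{pr}=0$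 on $\hat S_i$, although $\operatorname{pr}(\hat S_i)=S_i\not\le T$. This is a contradiction.
\end{proof}

\section{Reduction to a simple group}\label{sec:simple}

The following statement contains everything that the rest of the proof uses.

\begin{proposition}\label{prop:L}
Under the standing assumptions, for every $k\ge1$ there are a finite nonabelian simple group $L$, a finite $W$-invariant subgroup $A_L\le T$ identified with a subgroup of $L$, a normal subgroup $W_L\trianglelefteq W$ and an element $w_0\in W_L$ of order $p$ such that
\begin{enumerate}
\item[(a)] $L$ has $p$-rank at most $n$;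
\item[(b)] $(w_0-1)\,T[p^k]\le A_L$;
\item[(c)] if $j\ge1$ and $B=T[p^j]\le A_L$, then $W_L|_B\le\operatorname{Aut}_L(B)\le W|_B$, and $W\to W|_B$ is an isomorphism.
\end{enumerate}
\end{proposition}

Choose $i$ so large that $T[p^k]\le A_i$, $W_i=W$, $S_i\ne A_i$, and $x,y$ as in Proposition~\ref{prop:weyl} exist. Put $R=S_i$, $A=A_i$ and $H=H_i/O$, where $O=O_{p'}(H_i)$ is the largest normal subgroup of order prime to $p$. We regard $R$ as a Sylow $p$-subgroup of $H$. The fusion system does not change. Indeed, if $hO$ conjugates the image of $Q\le R$ onto that of $Q'\le R$, then $hQh^{-1}$ and $Q'$ are Sylow in $Q'O$, so $h$ can be changed within $hO$ to achieve $hQh^{-1}=Q'$, and $c_h|_Q$ is the given map because $R\cap O=1$. We have: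
\begin{itemize}
\item $A\trianglelefteq R$ is abelian of index $p$, $V=A[p]$, and $C_R(V)=C_R(A)=A$ by \eqref{eq:faithful};
\item $\operatorname{Aut}_H(A)=W$, and $x\in R\smallsetminus A$ is conjugate in $H$ to $y\in A$;
\item $Z(R)\le C_A(x)$ has $p$-rank $1$ by (H3), so it has a unique subgroup $Z_0$ of order $p$; it lies in $V$ and in every nontrivial normal subgroup of $R$;
\item $A$ is a Sylow $p$-subgroup of $C_H(V)$, since $C_H(V)\trianglelefteq N_H(V)$, the group $R$ is Sylow in $N_H(V)$, and $R\cap C_H(V)=A$;
\item $O_p(W)=1$, since the fixed points of $O_p(W)$ on $V$ form a nonzero $W$-invariant subspace, which is $V$ by (H4), and $W$ is faithful on $V$.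
\end{itemize}
Two principles are used repeatedly. First, \emph{a normal subgroup of $H$ that contains $y$ contains $x$}; if it contains $A$, it therefore contains $R=A\langle x\rangle$. Second, \emph{a normal subgroup $N$ of $H$ that contains $Z_0$ contains $V$}, because $N\cap V$ is nonzero and invariant under $N_H(A)$, which induces $W$, and (H4) applies.

\begin{lemma}\label{lem:simple}
$H$ has a nonabelian simple normal subgroup $L$ with $V\le L$ and $R\cap L\not\le A$.
\end{lemma}

\begin{proof}
\emph{$O_p(H)=1$.} Suppose $Q=O_p(H)\ne1$. Then $Q\trianglelefteq R$ contains $Z_0$, hence $V$. The image of $Q\trianglelefteq N_H(A)$ in $W$ is a normal $p$-subgroup, hence trivial, so $Q\le C_R(A)=A$. Then $V=Q[p]$ is normal in $H$, and $C_H(V)\trianglelefteq H$ contains $y$, hence $x$. But $x\notin A=C_R(V)$.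

\emph{One simple factor.} Let $N$ be a minimal normal subgroup of $H$. As $O_p(H)=O_{p'}(H)=1$, we have $N=L_1\times\dots\times L_\ell$ with isomorphic nonabelian simple groups $L_j$ of order divisible by $p$, which $H$ permutes. Each $R_j=R\cap L_j$ is Sylow in $L_j$, so it is nontrivial. We claim that $A$ normalizes every $L_j$. This is so if $R$ normalizes $L_j$. Otherwise the $R$-orbit of $L_j$ has at least $p$ members. If $R_j\cap A=1$, then $|R_j|=p$, and the product of the $R_{j'}$ over this orbit is elementary abelian of rank at least $p\ge3$ and not contained in $T$, contrary to Lemma~\ref{lem:rank}. So $R_j\cap A\ne1$. This group is centralized by $A$, so $aL_ja^{-1}\cap L_j\ne1$ and $aL_ja^{-1}=L_j$ for all $a\in A$. This proves the claim. Thus the normal subgroup $\bigcap_jN_H(L_j)$ contains $A$, hence $R$. Now each $R_j$ is normal in $R$ and contains $Z_0$, which forces $\ell=1$. Put $L=L_1$. It contains $Z_0$, hence $V$.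

\emph{$R\cap L\not\le A$.} Suppose $R_L=R\cap L\le A$. Then $V=R_L[p]$, and the Frattini argument gives $H=LN_H(R_L)=LN_H(V)$. So $H_1=LC_H(V)$ is normal in $H$; it contains $A$, hence $R$. On the other hand $R_L\le C_L(V)$ gives $|C_L(V)|_p=|L|_p$, so
\[
|H_1|_p=|L|_p\,|C_H(V)|_p/|C_L(V)|_p=|C_H(V)|_p=|A|<|R|,
\]
a contradiction.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:L}]
Let $A_L=A\cap L$, which is invariant under $N_H(A)$, hence under $W$. Let $W_L$ be the image in $W$ of $N_L(A)\trianglelefteq N_H(A)$, and let $w_0$ be the image of some $x_0\in(R\cap L)\smallsetminus A$; it has order $p$. Part (a) holds by Lemma~\ref{lem:rank}, since $R\cap L$ is Sylow in $L$. Part (b) holds since $[x_0,A]\le A\cap L$ and $T[p^k]\le A$. In (c), $B=A[p^j]$ is normalized by $N_L(A)$, which gives the first inclusion; the second is Lemma~\ref{lem:Wi}(a), and the last claim is \eqref{eq:faithful}.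
\end{proof}

\section{Simple groups of bounded $p$-rank}\label{sec:tools}

In this section $p\ge5$. By the classification, a finite nonabelian simple group is alternating, sporadic, the Tits group ${}^2F_4(2)'$, or of Lie type, that is, $L=[\bar G^F,\bar G^F]$ for a simple adjoint algebraic group $\bar G$ over an algebraic closure of a finite field and a Steinberg endomorphism $F$. (The groups $Sp_4(2)'\cong A_6$, $G_2(2)'\cong PSU_3(3)$ and ${}^2G_2(3)'\cong PSL_2(8)$ occur elsewhere in the list.) Since $k$ in Proposition~\ref{prop:L} is arbitrary, only families in which the $p$-rank stays bounded while the exponent grows can matter.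

\begin{lemma}\label{lem:generic}
Let $L$ be a finite nonabelian simple group of $p$-rank at most $n$ with an element of order $p^c$, where $p^{c-1}\ge\max\{10^{54},4n(8n+1)\}$. Then $L$ is of Lie type in characteristic different from $p$.
\end{lemma}

\begin{proof}
If $L=A_N$, an element of order $p^c$ has a cycle of length $p^c$, so $N\ge p^c$, and disjoint $p$-cycles give $p$-rank at least $p^{c-1}>n$. The sporadic groups and the Tits group have order less than $10^{54}$.

Let $L$ be of Lie type in characteristic $p$. Let $l$ be the rank of $\bar G$ and $l_0$ the rank of the $BN$-pair of $L$, which is the number of $F$-orbits on the simple roots; in all types $l\le2l_0$. The relative Dynkin diagram is a tree, hence two-colorable, so it has at least $l_0/2$ pairwise nonadjacent nodes. The corresponding root subgroups of $L$ are nontrivial $p$-groups. They commute by the Chevalley commutator formula, since no sum of roots belonging to two nonadjacent nodes is a root, and they generate their direct product. So $l_0\le2n$ and $l\le4n$. Then $\dim\bar G\le\max\{l(2l+1),248\}\le p^{c-1}$. The group $\bar G$ is simple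 as an abstract group and acts nontrivially, hence faithfully, on its Lie algebra. A $p$-element $u$ acts unipotently there, so $u^{p^{c-1}}-1=(u-1)^{p^{c-1}}=0$. Thus $L$ has no element of order $p^c$.
\end{proof}

\subsection*{Exceptional groups}
Call $L$ \emph{exceptional} if $\bar G$ has type $G_2,F_4,E_6,E_7,E_8$ (twisted forms included) or $L$ is ${}^3D_4(q)$ or ${}^2B_2(q)$. The order of the Weyl group $W(\bar G)$ is the product of its degrees, which are $2,4$ for $B_2$; $2,4,4,6$ for $D_4$; $2,6$ for $G_2$; $2,6,8,12$ for $F_4$; $2,5,6,8,9,12$ for $E_6$; $2,6,8,10,12,14,18$ for $E_7$; and $2,8,12,14,18,20,24,30$ for $E_8$. Reading off valuations: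
\begin{equation}\label{eq:weyl}
v_3|W(\bar G)|\le5,\quad v_5|W(\bar G)|\le2,\quad v_p|W(\bar G)|\le1\ (p\ge7),\quad v_2|W(E_6)|=7 .
\end{equation}

\begin{lemma}\label{lem:exc}
Let $L$ be exceptional of characteristic different from $p$, let $D\le L$ be an abelian $p$-subgroup, and let $p^e=|W(\bar G)|_p$. Then $D^{p^e}$ lies in a maximal torus of $\bar G$. If $D_0\le L$ lies in a maximal torus $\bar T$ of $\bar G$, then $\operatorname{Aut}_L(D_0)$ is a section of $W(\bar G)$.
\end{lemma}

\begin{proof}
The elements of $D$ are semisimple, and a finite supersolvable group of semisimple elements of a connected group normalizes a maximal torus $\bar T$ \cite[II.5.16]{SS}. So $D/(D\cap\bar T)$ embeds in $N_{\bar G}(\bar T)/\bar T=W(\bar G)$. For the second claim let $g\in N_{\bar G}(D_0)$. Then $\bar T$ and $g\bar Tg^{-1}$ are maximal tori of the identity component of $C_{\bar G}(D_0)$, hence conjugate in it. So $N_{\bar G}(D_0)=C_{\bar G}(D_0)\,(N_{\bar G}(\bar T)\cap N_{\bar G}(D_0))$, and $\operatorname{Aut}_{\bar G}(D_0)$ is a quotient of $(N_{\bar G}(\bar T)\cap N_{\bar G}(D_0))/\bar T\le W(\bar G)$.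
\end{proof}

\subsection*{Classical groups}
The remaining groups are $L=M/Z$, where $M$ is one of $SL_N(q)$, $SU_N(q)$, $Sp_N(q)$, $\Omega_N^\pm(q)$ with $N$ even, $\Omega_N(q)$ with $N$ and $q$ odd, and $Z$ is the group of scalars in $M$. Assume $p\nmid q$. Let $U$ be the natural module, over $\mathbf k=\mathbb F_q$, or $\mathbf k=\mathbb F_{q^2}$ in the unitary case, and put $\bar U=U\otimes\bar{\mathbf k}$. Let $I(U)$ be the full isometry group, and $GL(U)$ in the linear case. Then $M=\ker(\det)$ in the linear and unitary cases and $M=I(U)$ in the symplectic case. In the orthogonal case $I(U)/M$ has exponent at most $2$, since $M$ is the kernel of the determinant and the spinor norm, or of the Dickson invariant for $q$ even. Let $\Gamma\le\mathbb Z_p^\times$ be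
\[
\langle q\rangle\ \text{(linear)},\qquad\langle -q\rangle\ \text{(unitary)},\qquad\langle q,-1\rangle\ \text{(symplectic, orthogonal)} .
\]
For an abelian $p$-subgroup $\tilde D\le M$, the group $\Gamma$ acts on the characters $\chi\colon\tilde D\to\bar{\mathbf k}^\times$ by $\chi\mapsto\chi^\gamma$. Let $\bar U=\bigoplus_\chi\bar U_\chi$ be the decomposition into weight spaces and $\Xi=\{\chi:\bar U_\chi\ne0\}$ the set of weights. An orbit other than $\{1\}$ is called \emph{nontrivial}. In Section~\ref{sec:example} the nontrivial orbits are the five blocks.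

\begin{lemma}\label{lem:weights}
\begin{enumerate}
\item[(a)] $\dim\bar U_\chi$ is constant on $\Gamma$-orbits; in particular $\Xi$ is $\Gamma$-stable.
\item[(b)] For each orbit $\omega\subseteq\Xi$ the space $\bigoplus_{\chi\in\omega}\bar U_\chi$ equals $U_\omega\otimes\bar{\mathbf k}$ for a subspace $U_\omega\le U$. The sum $U=\bigoplus_\omega U_\omega$ is orthogonal with nondegenerate summands in the nonlinear cases, so $\prod_\omega I(U_\omega)\le I(U)$.
\item[(c)] $\operatorname{Aut}_M(\tilde D)$ acts faithfully on $\Xi$ and permutes the nontrivial $\Gamma$-orbits, and the kernel of its action on the set of these orbits is abelian.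
\item[(d)] If there are $s_0$ nontrivial orbits, then $M$ has $p$-rank at least $s_0-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
The Frobenius map of $\bar{\mathbf k}/\mathbf k$ acts semilinearly and bijectively on $\bar U$, commutes with $\tilde D$, and maps $\bar U_\chi$ onto $\bar U_{\chi^{|\mathbf k|}}$. In the symplectic and orthogonal cases let $\beta$ be the nondegenerate bilinear form, extended to $\bar U$. In the unitary case let $\beta(v,v')=\sum v_i{v'_i}^q$ in an orthonormal basis; this pairing on $\bar U$ is invariant under $I(U)$, because $g^{\mathsf T}g^{(q)}=1$, where $g^{(q)}$ has the $q$-th powers of the entries of $g$. Invariance under $\tilde D$ gives $\beta(\bar U_\chi,\bar U_\psi)=0$ unless $\chi=\psi^{-1}$, respectively $\chi=\psi^{-q}$. By nondegeneracy $\beta$ pairs $\bar U_\psi$ perfectly with $\bar U_{\psi^{-1}}$, respectively $\bar U_{\psi^{-q}}$. This proves (a) for the generators of $\Gamma$. As $|\mathbf k|\in\Gamma$, the sums over orbits are Frobenius stable, hence defined over $\mathbf k$, and they are mutually orthogonal. A quadratic form is additive on vectors orthogonal for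 $\beta$, so (b) follows.

(c) An element $g\in N_M(\tilde D)$ maps $\bar U_\chi$ to $\bar U_{\chi\circ c_g^{-1}}$, and this action commutes with $\Gamma$. If $g$ fixes all weights, it centralizes $\tilde D$, because the weights separate the elements of $\tilde D$. If $g$ preserves an orbit $\omega$ and sends $\chi\in\omega$ to $\chi^\gamma$, it sends $\chi^\delta$ to $\chi^{\delta\gamma}$, so it acts on $\omega$ as $\gamma$. Hence the kernel embeds in a product of quotients of the abelian group $\Gamma$.

(d) For nontrivial $\omega$ the image of $\tilde D$ in $I(U_\omega)$ is a nontrivial $p$-group. So $I(U)$ contains an elementary abelian $p$-group $E$ of rank $s_0$, and $E/(E\cap M)$ is cyclic in the linear and unitary cases and trivial otherwise.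
\end{proof}

\begin{lemma}\label{lem:center}
Let $D\le L=M/Z$ be an abelian $p$-subgroup.
\begin{enumerate}
\item[(a)] If $p\nmid|Z|$, the preimage of $D$ is $Z\times\tilde D$ with $\tilde D\cong D$; under this isomorphism $\operatorname{Aut}_M(\tilde D)=\operatorname{Aut}_L(D)$; and $L$ and $M$ have the same $p$-rank.
\item[(b)] If $p\mid|Z|$, then $M$ is linear or unitary, $p\mid N$, $|Z|$ divides $N$, and $L$ has $p$-rank at least $N-2$. If $|Z|=p$, the preimage $\tilde D_0$ of $D_0=D^p$ is an abelian $p$-group, and $\operatorname{Aut}_L(D_0)$ is a quotient of $\operatorname{Aut}_M(\tilde D_0)$.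
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The preimage of a $p$-subgroup is nilpotent, so it is the product of $Z$ and its Sylow $p$-subgroup, which maps isomorphically. The preimage of $N_L(D)$ is $N_M(\tilde D)$, and its action on $\tilde D$ corresponds to the action on $D$.

(b) In the symplectic and orthogonal cases $|Z|\le2$. Otherwise $|Z|=\gcd(N,q-\epsilon)$, with $\epsilon=1$ for $SL$ and $\epsilon=-1$ for $SU$. The diagonal matrices (in an orthonormal basis for $SU$) whose entries are $p$-th roots of unity with product $1$ form an elementary abelian subgroup of $M$ of rank $N-1$, which meets $Z$ in a group of order $p$. If $|Z|=p$, commutators in the preimage $\tilde D$ of $D$ lie in $Z$, so $[a^p,b]=[a,b]^p=1$. Thus $\tilde D_0$, which is generated by $Z$ and $p$-th powers, is central in $\tilde D$. Finally $N_M(\tilde D_0)$ maps onto $N_L(D_0)$, and $C_M(\tilde D_0)$ maps into $C_L(D_0)$.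
\end{proof}

We also need the Lang--Steinberg theorem: if $\mathbf C$ is a connected algebraic group over $\bar{\mathbf k}$ and $F$ is a surjective endomorphism with finitely many fixed points, then $z\mapsto z^{-1}F(z)$ is onto $\mathbf C$. It has two consequences. First, let $F$ act on an algebraic group $\mathbf G$, let $c,c'\in\mathbf G^F$ with $c'=gcg^{-1}$, and suppose $C_{\mathbf G}(c)$ is connected. Then $g^{-1}F(g)=z^{-1}F(z)$ for some $z\in C_{\mathbf G}(c)$, so $gz^{-1}\in\mathbf G^F$ conjugates $c$ to $c'$. Second, an $F$-equivariant surjection with connected kernel is onto on $F$-fixed points, by the same correction of a preimage.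

\section{The Weyl group $G_{34}$}\label{sec:A}

Let $X=X_{34}$, so $p=7$ and $n=6$, and suppose that $X\times Y$ is a telescope of finite groups. Choose $k$ with $7^{k-2}\ge10^{54}$ and let $L,A_L,W_L,w_0$ be as in Proposition~\ref{prop:L}. In the description \eqref{eq:cyclotomic} for $w_0$ we have $7=(1-\zeta_7)\theta$ with $\theta\in\mathbb Z[\zeta_7]$, so
\[
A_L\ \ge\ (1-w_0)T[7^k]\ \ge\ 7\,T[7^k]=T[7^{k-1}]=:D .
\]
Put $D_0=D^7=T[7^{k-2}]$. The image of $W_L$ in $W/Z(W)$ is normal and contains an element of order $7$. This element lies in the subgroup $J\cong PSU_4(3)$ of index $2$, and $J$ is simple, so the image contains $J$. By Proposition~\ref{prop:L}(c),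
\begin{equation}\label{eq:J}
J\text{ is a section of }\operatorname{Aut}_L(D_0),\qquad 3^6\text{ divides }|J| .
\end{equation}
By Lemma~\ref{lem:generic} with $c=k-1$, the group $L$ is of Lie type in characteristic different from $7$. In each case we find that $J$ is a section of a group of order not divisible by $3^6$.

\emph{Exceptional groups.} By \eqref{eq:weyl} and Lemma~\ref{lem:exc}, $D_0$ lies in a maximal torus, so $J$ is a section of $W(\bar G)$. But $v_3|W(\bar G)|\le5$.

\emph{Classical groups with $7\nmid|Z|$.} Lift $D_0$ to $\tilde D_0\le M$ as in Lemma~\ref{lem:center}(a). The $7$-rank of $M$ is at most $6$, so by Lemma~\ref{lem:weights}(d) there are $s_0\le7$ nontrivial orbits. By Lemma~\ref{lem:weights}(c), $E=\operatorname{Aut}_M(\tilde D_0)$ has an abelian normal subgroup $E_0$ with $E/E_0\le\operatorname{Sym}(7)$. Write $J=E_1/E_2$ with $E_2\trianglelefteq E_1\le E$. The image of $E_0\cap E_1$ in $J$ is abelian and normal, hence trivial, so $J$ is a section of $E/E_0$. But $v_3(7!)=2$.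

\emph{Classical groups with $7\mid|Z|$.} By Lemma~\ref{lem:center}(b), $7\mid N$ and $N-2\le6$, so $N=7=|Z|$. The preimage $\tilde D_0$ of $D_0$ is abelian and has at most $7$ weights, and $\operatorname{Aut}_L(D_0)$ is a quotient of $\operatorname{Aut}_M(\tilde D_0)\le\operatorname{Sym}(\Xi)$. Again $J$ is a section of $\operatorname{Sym}(7)$.

All cases contradict \eqref{eq:J}. This proves Theorem~\ref{thm:C}(ii) for $X_{34}$ and, with $Y$ trivial, Theorem~\ref{thm:A}. \qed

\section{The Weyl groups $G(m,r,p)$}\label{sec:B}

Let $X=X(m,r,p)$ with $p\ge5$ and $3\le r\mid m\mid p-1$, so $n=p$, and suppose that $X\times Y$ is a telescope of finite groups. Choose $k\ge3$ with $p^{k-1}\ge\max\{10^{54},4p(8p+1)\}$, and let $L,A_L,W_L,w_0$ be as in Proposition~\ref{prop:L}. After a diagonal change of coordinates, which normalizes $W$, we may assume that $w_0$ is a cyclic permutation matrix. Recall $a$ and $d_{ij}$ from Section~\ref{sec:background}, and let $D=T[p^k]=(\mathbb Z/p^k)^p$.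

\subsection*{The groups $A_L$ and $W_L$}
First, $D\le A_L$. Indeed $(w_0-1)D$ is the group of vectors with coordinate sum zero, so $A_L$ contains $v=e_i-e_j$. Since $A_L$ is a $W$-invariant $\mathbb Z_p$-submodule, it contains $d_{ij}v-av=(a-a^{-1})e_j$, and $a-a^{-1}$ is a unit.

Second, let $\Delta$ be the diagonal subgroup of $W_L$. The image $W_L/\Delta$ of $W_L$ in $S_p$ is a nontrivial normal subgroup, so it is $A_p$ or $S_p$. Let $w'\in W_L$ lie over the $3$-cycle $2\to3\to4\to2$. Conjugation by a monomial matrix permutes the entries of a diagonal matrix, so $w'd_{12}w'^{-1}=d_{13}$, and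
\[
d_{23}=d_{12}^{-1}d_{13}=(d_{12}^{-1}w'd_{12})\,w'^{-1}\in W_L .
\]
Conjugating by permutation matrices gives $d_{ij}\in\Delta$ for all $i\ne j$. These generate the group of all diagonal matrices of $m$-th roots of unity with determinant $1$. Hence
\begin{equation}\label{eq:WL}
m^{p-1}\cdot p!/2\ \text{ divides }\ |W_L| .
\end{equation}
By Lemma~\ref{lem:generic} with $c=k$, the group $L$ is of Lie type in characteristic different from $p$.

\subsection*{Exceptional groups}
By \eqref{eq:weyl} and Lemma~\ref{lem:exc}, $D_0=D^{p^2}=T[p^{k-2}]$ lies in a maximal torus of $\bar G$. It has $p$-rank $p$, so $p\le\operatorname{rank}\bar G\le8$ and $p\in\{5,7\}$. By Proposition~\ref{prop:L}(c) and Lemma~\ref{lem:exc}, $|W_L|$ divides $|W(\bar G)|$.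

If $p=7$, then $r\in\{3,6\}$, so $3\mid m$, and \eqref{eq:WL} shows that $3^6\cdot3^2$ divides $|W(\bar G)|$, contrary to \eqref{eq:weyl}.

If $p=5$, then $m=r=4$ and $4^4\cdot60=2^{10}\cdot15$ divides $|W(\bar G)|$. As $\bar G$ has rank $l\ge5$ and $v_2|W(E_6)|=7$, we have $L=E_7(q)$ or $E_8(q)$. Here $|\bar G^F:L|\le2$, and $|\bar G^F|$ is a power of $q$ times $\prod_i(q^{d_i}-1)$ over the degrees $d_i$. Recall that for each $w\in W(\bar G)$ the group $\bar G^F$ contains a torus isomorphic to $\mathcal Y/(qw-1)\mathcal Y$, where $\mathcal Y\cong\mathbb Z^l$ is the cocharacter lattice; its Sylow $5$-subgroup $B_w$ lies in $L$. If $q\equiv\pm1\pmod 5$, take $w=\pm1$, using $-1\in W(\bar G)$. Then $B_w$ has rank $l\ge7$, which exceeds the bound $5$ of Proposition~\ref{prop:L}(a).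

So $q$ has order $4$ modulo $5$. Let $c=v_5(q^4-1)=v_5(q^2+1)$. Then $v_5(q^d-1)$ is $0$ if $4\nmid d$ and $c+v_5(d)$ if $4\mid d$. The degrees divisible by $4$ are $8,12$ for $E_7$ and $8,12,20,24$ for $E_8$, so $|L|_5$ is $5^{2c}$, respectively $5^{4c+1}$. We compare this with a Sylow $\Phi_4$-torus \cite{Springer,BM}, whose $5$-part can be written down. The signed permutation $e_{2j-1}\mapsto e_{2j}\mapsto-e_{2j-1}$ for $1\le j\le b$ has $b$ minus signs, so it lies in $W(D_{2b})$ for $b$ even. With $D_4\subset E_7$ and $D_8\subset E_8$ this gives $w\in W(\bar G)$ of order $4$ with characteristic polynomial $(x^2+1)^2(x-1)^3$, respectively $(x^2+1)^4$; put $b=2$, respectively $b=4$. Let $\iota\in\mathbb Z_5$ with $\iota^2=-1$. As $5\nmid4$, the lattice $\mathcal Y\otimes\mathbb Z_5$ is the sum of the eigenlattices of $w$, and those for $\pm\iota$ have rank $b$. Now $q-1$ is a unit, and $(q\iota-1)(-q\iota-1)=q^2+1$, where at most one factor is a nonunit because their sum is $-2$. Hence $B_w\cong(\mathbb Z/5^c)^b$, and it has index at most $5$ in a Sylow $5$-subgroup of $L$. After conjugating $D$ into that Sylow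 subgroup, $D\cap B_w$ has index at most $5$ in $D$, so it contains $D^5$, of rank $5$. But $B_w$ has rank $b\le4$.

\subsection*{Classical groups with $p\mid|Z|$}
By Lemma~\ref{lem:center}(b), $p\mid N$ and $N-2\le p$, so $N=p=|Z|$. The preimage of $D^p$ is an abelian $p$-group, so over $\bar{\mathbf k}$ it is conjugate into the diagonal matrices of determinant $1$, whose $p$-primary part is $(\mathbb Z/p^\infty)^{p-1}$. It is therefore generated by $p-1$ elements, while its quotient $D^p\cong(\mathbb Z/p^{k-1})^p$ is not.

\subsection*{Classical groups with $p\nmid|Z|$}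
This is the main case. Identify $D$ with its lift to $M$, so that $W_L\le\operatorname{Aut}_M(D)\le W|_D$ by Lemma~\ref{lem:center}(a). By Lemma~\ref{lem:weights}(d) there are $s_0\le p+1$ nontrivial $\Gamma$-orbits of weights. We show that they are the $p$ blocks of Section~\ref{sec:example}, and then construct the extra automorphism.

\emph{Step 1: $\Delta$ preserves every orbit.} Let $\Delta_1$ be the kernel of $W_L$ on the set of nontrivial orbits. It is abelian by Lemma~\ref{lem:weights}(c), and its image in $W_L/\Delta\in\{A_p,S_p\}$ is abelian and normal, hence trivial. So $\Delta_1\le\Delta$. Adding fixed points if necessary, regard $\bar W=W_L/\Delta_1$ as a subgroup of $\operatorname{Sym}(p+1)$. It has the abelian normal subgroup $\bar\Delta=\Delta/\Delta_1$ with $|\bar W|\ge|\bar\Delta|\,p!/2$, and it contains an element of order $p$, which is a $p$-cycle $\sigma$ fixing one point $\infty$. If $\bar W$ is intransitive, it fixes $\infty$ and has index at most $2$ in $\operatorname{Sym}(p)$, so it is $A_p$ or $S_p$ and $\bar\Delta=1$. Let $\bar W$ be transitive and suppose $\bar\Delta\ne1$. The $\bar\Delta$-orbits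 are permuted transitively by $\bar W$, so all have more than one point. The orbit of $\infty$ is $\sigma$-invariant, hence is everything. Then $|\bar\Delta|\ge p+1$ and $|\bar W|\ge(p+1)!/2$, so $\bar W$ is $A_{p+1}$ or $S_{p+1}$, which has no nontrivial abelian normal subgroup. Thus $\bar\Delta=1$ in all cases.

\emph{Step 2: each nontrivial weight involves one coordinate.} Fix a primitive $p^k$-th root of unity $\zeta\in\bar{\mathbf k}$ and write a character of $D$ as a vector $\chi=(\chi_1,\dots,\chi_p)\in(\mathbb Z/p^k)^p$, meaning $t\mapsto\zeta^{\sum_j\chi_jt_j}$; then $\Gamma$ acts by scalars. Let $\chi$ be a nontrivial weight and $i\ne j$. By Step~1, $\chi\circ d_{ij}=e\chi$ with $e$ in the image of $\Gamma$ in $(\mathbb Z/p^k)^\times$. As $p\equiv1\pmod m$, we have $d_{ij}^{\,p^{k-1}}=d_{ij}$, so we may replace $e$ by $e^{p^{k-1}}$ and assume $e^{p-1}=1$. Distinct $(p-1)$-st roots of unity in $\mathbb Z/p^k$ are distinct modulo $p$, since the kernel of reduction on units is a $p$-group; so their differences are units. Comparing coordinates, $(a-e)\chi_i=0=(a^{-1}-e)\chi_j$. If $\chi_i$ and $\chi_j$ were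 both nonzero, then $a=e=a^{-1}$, contrary to $m\ge3$.

\emph{Step 3: the blocks.} As $D$ acts faithfully, $\Xi$ generates the character group. So for each $j$ the weights supported in coordinate $j$ generate $\mathbb Z/p^k$, and one of them, $\chi^{(j)}$, has a unit as its $j$-th coordinate. From $\chi^{(j)}\circ d_{ji}=a\chi^{(j)}=e\chi^{(j)}$ we see that $a$ modulo $p$ lies in the image $\bar\Gamma$ of $\Gamma$ in $\mathbb F_p^\times$. This image is cyclic, and with $\nu=|\bar\Gamma|$ we get
\begin{equation}\label{eq:mnu}
m\mid\nu .
\end{equation}
The element $w_0\in W_L$ permutes the orbits and permutes the coordinates transitively, so each coordinate carries the same number $\tau\ge1$ of nontrivial orbits. From $p\tau=s_0\le p+1$ we get $\tau=1$. So the nontrivial orbits are $\Gamma\chi^{(1)},\dots,\Gamma\chi^{(p)}$. Let $U_1,\dots,U_p$ be the corresponding summands of $U$ and $U_0$ the fixed space of $D$. The $j$-th coordinate subgroup $C_j\le D$ acts trivially on $U_{j'}$ for $j'\ne j$.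

\emph{Step 4: an automorphism of one block.} Let $\gamma\in\Gamma$ map to a generator of $\bar\Gamma$, and let $c=e_1$, a generator of $C_1$. The weights on $\bar U_1=U_1\otimes\bar{\mathbf k}$ are unit multiples of the first coordinate. So they take distinct values at $c$, all primitive $p^k$-th roots of unity, and the eigenspaces $E_\lambda(c)$ are the weight spaces. The eigenspace $E_\lambda(c^\gamma)$ for $\lambda=\chi(c)$ is the weight space of $\gamma^{-1}\chi$, so $\dim E_\lambda(c)=\dim E_\lambda(c^\gamma)$ by Lemma~\ref{lem:weights}(a).

Write $I(U_1)=\mathbf G^F$ as follows. In the linear and unitary cases $\mathbf G=GL(\bar U_1)$, with $F(g)=g^{(q)}$, respectively $F(g)=((g^{(q)})^{\mathsf T})^{-1}$. Then $c$ and $c^\gamma$ are conjugate in $\mathbf G$, and $C_{\mathbf G}(c)=\prod_\lambda GL(E_\lambda(c))$. In the symplectic and orthogonal cases $\mathbf G$ is the isometry group of $\bar U_1$ and $F(g)=g^{(q)}$. Since $\lambda^2\ne1$, each $E_\lambda(c)$ is totally singular (a quadratic form $Q$ satisfies $Q(v)=\lambda^2Q(v)$ on it), and $\bar U_1$ is the orthogonal sum of the spaces $E_\lambda(c)\oplus E_{\lambda^{-1}}(c)$,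 in which the two summands are dual. The same holds for $c^\gamma$. For one $\lambda$ from each pair choose any isomorphism $E_\lambda(c)\to E_\lambda(c^\gamma)$, and take the inverse of its dual on $E_{\lambda^{-1}}(c)$. The result is an isometry that conjugates $c$ to $c^\gamma$. The same description shows that $C_{\mathbf G}(c)$ is the product of the groups $GL(E_\lambda(c))$ over the pairs. In all cases the centralizer is connected, so by Lang--Steinberg some $g_1\in I(U_1)$ conjugates $c$ to $c^\gamma$. Extend $g_1$ by the identity on the other summands. Then $g_1\in I(U)$ centralizes $C_j$ for $j\ne1$, so it normalizes $D$ and induces $\operatorname{diag}(\gamma,1,\dots,1)$.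

\emph{Step 5: the contradiction.} Suppose $\operatorname{diag}(\delta,1,\dots,1)=w|_D$ with $\delta\in\mathbb Z_p^\times$ and $w\in W$. Reducing modulo $p$, where the $m$-th roots of unity remain distinct, shows $w=\operatorname{diag}(b,1,\dots,1)$ with $b\equiv\delta$. As $w\in G(m,r,p)$, we get $\delta^{m/r}\equiv1\pmod p$. It remains to move $g_1$ into $M$ and to use $\operatorname{Aut}_M(D)\le W|_D$.

In the symplectic case $g_1\in M$. In the linear and unitary cases, $\det\colon C_{\mathbf G}(c)\to\mathbb G_m$ is onto and $F$-equivariant, where $F$ acts on $\mathbb G_m$ by $t\mapsto t^{q}$, respectively $t\mapsto t^{-q}$. Its kernel is isomorphic as a variety to the product of one special linear group and general linear groups, so it is connected. Hence there is $z\in C_{\mathbf G}(c)^F$ with $\det z=(\det g_1)^{-1}$. Extended by the identity, $z$ centralizes $D$, and $g_1z\in M$. In these three cases we may take $\delta=\gamma$, so $\nu\mid m/r$. With \eqref{eq:mnu} this gives $r=1$, a contradiction.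

In the orthogonal case $g_1^2\in M$, so we may take $\delta=\gamma^2$, and $\nu\mid2m/r$. With \eqref{eq:mnu} this gives $r\mid2$, a contradiction.

All cases are excluded. This proves Theorem~\ref{thm:C}(ii) for $X(m,r,p)$ and, with $Y$ trivial, Theorem~\ref{thm:B}. \qed

\section{Locally finite groups of arbitrary cardinality}\label{sec:C}

\begin{proof}[Proof of Theorem~\ref{thm:C}(i)]
Let $G$ be locally finite with $BG^\wedge_p\simeq BX$. We replace $G$ by a countable subgroup with the same mod $p$ homology. As in Section~\ref{sec:fusion}, $BG$ is $p$-good, so $H_*(G;\mathbb F_p)\cong H_*(BX;\mathbb F_p)$, which is countable. Homology commutes with directed unions, so every class comes from a finitely generated subgroup, and there is a countable subgroup $\Gamma_0\le G$ with $H_*(\Gamma_0;\mathbb F_p)\to H_*(G;\mathbb F_p)$ onto. Given a countable subgroup $\Gamma_j$, the kernel of $H_*(\Gamma_j;\mathbb F_p)\to H_*(G;\mathbb F_p)$ is countable, and each of its elements vanishes in a subgroup generated by $\Gamma_j$ and finitely many further elements. So the whole kernel vanishes in $H_*(\Gamma_{j+1};\mathbb F_p)$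 for some countable $\Gamma_{j+1}\ge\Gamma_j$. For $\Gamma_\infty=\bigcup_j\Gamma_j$ the map $H_*(\Gamma_\infty;\mathbb F_p)\to H_*(G;\mathbb F_p)$ is onto and injective. A mod $p$ equivalence induces an equivalence of $p$-completions, so $(B\Gamma_\infty)^\wedge_p\simeq BX$. The group $\Gamma_\infty$ is countable and locally finite, hence the union of the finite subgroups generated by the initial segments of an enumeration. Thus $X$ is a telescope of finite groups, contrary to Theorem~\ref{thm:A} or Theorem~\ref{thm:B}.
\end{proof}

\begin{thebibliography}{99}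

\bibitem{Aguade} Aguad\'e, Israel J. Math. 66 (1989).

\bibitem{AGMV} Andersen, Grodal, M{\o}ller, Viruel, Ann. of Math. 167 (2008).

\bibitem{problems} Carles Broto, Nguyen H V Hung, Nicholas J Kuhn, John H Palmieri, Stewart Priddy, Nobuaki Yagita, \emph{Algebraic Topology (Hanoi, August 2004): The problem session}, arXiv:0903.5034 (2009).

\bibitem{BLO} Broto, Levi, Oliver, Geom. Topol. 11 (2007).

\bibitem{BM} Brou\'e, Malle (1992).

\bibitem{DW} Dwyer, Wilkerson, Ann. of Math. 139 (1994).

\bibitem{LT} Lehrer, Taylor, \emph{Unitary Reflection Groups}.

\bibitem{Notbohm} Notbohm, Fund. Math. 155 (1998).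

\bibitem{Springer} Springer (1974).

\bibitem{SS} Springer, Steinberg, \emph{Conjugacy classes}.

\end{thebibliography}
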